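# A smooth scheme whose $\mathbb A^1$-chain components never stabilize

## 1. A point that needs two rounds of homotopies

Let $k$ be a field. Put $C=\mathbb A^1\setminus\{0,1\}$ and
$$j:C\to\mathbb A^2,\qquad j(c)=\Bigl(c,\tfrac1{c(c-1)}\Bigr).$$
This is a closed immersion with image the curve $w_2w_1(w_1-1)=1$. Take two surfaces, $Q_Y=\mathbb G_m\times\mathbb A^1$ with coordinates $(x,z)$ and $P_Y=\mathbb A^2$ with coordinates $w=(w_1,w_2)$. In $Q_Y$ consider the closed curve $(x-1)z=1$. On it $x\neq 0,1$ and $z=\frac1{x-1}$, so the curve is a copy of $C$ with coordinate $x$. Glue it to the curve $j(C)\subset P_Y$ by $(x,\frac1{x-1})\mapsto j(x)$, and call the result $Y$. Concretely, $Y$ is the spectrum of the ring of pairs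
$$\bigl\{(f,g)\in k[x,x^{-1},z]\times k[w_1,w_2]\ :\ f\bigl(x,\tfrac1{x-1}\bigr)=g\bigl(x,\tfrac1{x(x-1)}\bigr)\bigr\}.$$
Lemma 3 below (which is independent of everything else) shows that $Y$ is an affine scheme of finite type, that $Q_Y$ and $P_Y$ are closed in it and meet exactly in the glued curve, and that every morphism from an integral scheme to $Y$ factors through $Q_Y$ or through $P_Y$.

Call two points of $Y(k)$ directly joined if they are $h(0)$ and $h(1)$ for some morphism $h:\mathbb A^1\to Y$, and let us compute the classes of the equivalence relation that this generates. Such an $h$ lands in $P_Y$ or in $Q_Y$. In $P_Y=\mathbb A^2$ any two points are directly joined. In $Q_Y$ the coordinate $x$ of $h$ is a unit of $k[s]$, hence constant, while $z$ is free. So the moves are these: wander in the plane $P_Y$, or wander on a line $\{x=x_0\}\subset Q_Y$. The line $\{x=x_0\}$ meets $P_Y$ if $x_0\ne1$, at $z=\frac1{x_0-1}$. The line $\{x=1\}$ does not meet $P_Y$, because $(x-1)z=1$ has no solution with $x=1$. There are exactly two classes: the line $\{x=1\}$, and everything else. Write $o$ for the origin of $P_Y$.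 Then $(1,0)\in Q_Y$ is not equivalent to $o$.

Now repeat the procedure with classes in place of points. For $x\ne0$ look at the class of $(x,0)\in Q_Y$. For $x\neq0,1$ this is the class of $o$, and the homotopies that show it depend algebraically on $x$: move along $s\mapsto(x,\frac s{x-1})$ from $(x,0)$ to a point of the glued curve, then along $s\mapsto (1-s)j(x)$ in $P_Y$ to $o$. So the family of classes $[(x,0)]$ on $\{x\neq0\}$ and the constant family $[o]$ on $\{x\ne1\}$ agree on the overlap, and together they form a family of classes over the whole line $\mathbb A^1$. Its value at $x=1$ is $[(1,0)]$ and its value at $x=0$ is $[o]$. This is a path of classes. It does not come from a morphism $\mathbb A^1\to Y$ with these endpoints, since there is none. If the endpoints of paths of classes are identified too, the two classes merge.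

So one round of identifications leaves two classes, and a second round leaves one. How many rounds can a scheme need? Is there always a last one?

## 2. The sheaf $\mathcal S(\mathcal F)$, its iterates, and the theorem

Let $Sm/k$ be the category of smooth $k$-schemes of finite type, with the Nisnevich topology: a cover of $U$ is a family of étale maps $V_i\to U$ such that every point $u\in U$ has a point $v$ over it, in some $V_i$, with $\kappa(v)=\kappa(u)$. "Sheaf" will mean Nisnevich sheaf of sets on $Sm/k$. Any $k$-scheme $Z$ of finite type, singular or not, is viewed as the sheaf $U\mapsto\mathrm{Hom}_k(U,Z)$.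

**Definition ($\mathbb A^1$-invariance).** A sheaf $\mathcal G$ is $\mathbb A^1$-invariant if $\mathcal G(U)\to\mathcal G(U\times\mathbb A^1)$, induced by the projection, is bijective for all $U\in Sm/k$.

For example, $\mathbb G_m$ is $\mathbb A^1$-invariant. For $U$ affine and reduced, $\mathcal O(U)[s]^\times=\mathcal O(U)^\times$, and the general case follows by covering $U$ with affine opens. The sheaf $\mathbb A^1$ is not $\mathbb A^1$-invariant, since $s\in\mathcal O(\mathbb A^1)$ is not constant.

**Definition (chain components).** For a sheaf $\mathcal F$, let $\mathcal S(\mathcal F)$ be the sheafification of $U\mapsto\mathcal F(U)/{\sim}$, where $\sim$ is the equivalence relation generated by $h|_{U\times\{0\}}\sim h|_{U\times\{1\}}$ for $h\in\mathcal F(U\times\mathbb A^1)$. This is $\pi_0^s(\mathrm{Sing}^{\mathbb A^1}_*\mathcal F)$, the sheaf of $\mathbb A^1$-chain connected components of $\mathcal F$.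

For example, $\mathcal S(\mathbb A^1)$ is the one-point sheaf, because $s\mapsto sf$ joins $0$ to any $f\in\mathcal O(U)$. If $\mathcal G$ is $\mathbb A^1$-invariant, every $h\in\mathcal G(U\times\mathbb A^1)$ is pulled back from $U$, so $h(0)=h(1)$ and $\mathcal G\to\mathcal S(\mathcal G)$ is an isomorphism.

The canonical map $\mathcal F\to\mathcal S(\mathcal F)$ is an epimorphism. With $\mathcal S^0(\mathcal F)=\mathcal F$ and $\mathcal S^{n+1}(\mathcal F)=\mathcal S(\mathcal S^n(\mathcal F))$ we get epimorphisms
$$\mathcal F\to\mathcal S(\mathcal F)\to\mathcal S^2(\mathcal F)\to\cdots\to\mathcal S^n(\mathcal F)\to\cdots,\qquad L(\mathcal F):=\varinjlim_n\mathcal S^n(\mathcal F). \tag{1}$$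

The reason to care about $L$ is a result of Balwe-Hogadi-Sawant. For every sheaf $\mathcal F$, the sheaf $L(\mathcal F)$ is $\mathbb A^1$-invariant, and any map from $\mathcal F$ to an $\mathbb A^1$-invariant sheaf factors uniquely through the epimorphism $\mathcal F\to L(\mathcal F)$. Moreover, let $\pi_0^{\mathbb A^1}(\mathcal F)=\pi_0^s(L_{\mathbb A^1}\mathcal F)$ be the sheaf of genuine $\mathbb A^1$-connected components, where $L_{\mathbb A^1}$ is an $\mathbb A^1$-fibrant replacement functor in the Morel-Voevodsky $\mathbb A^1$-homotopy category. If $\pi_0^{\mathbb A^1}(\mathcal F)$ is $\mathbb A^1$-invariant, then the canonical map $L(\mathcal F)\to\pi_0^{\mathbb A^1}(\mathcal F)$ is an isomorphism. Of all this, only the $\mathbb A^1$-invariance of $L(\mathcal F)$ will be used, and only in a remark at the very end.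

The question comes from Anand Sawant, "Naive vs. genuine A^1-connectedness", arXiv:1703.05935 (2017): for $X\in Sm/k$, is there an $n\in\mathbb N$ such that the canonical map $\mathcal S^n(X)\to L(X)$ is an isomorphism? The answer is no, over every field.

**Theorem.** Let $k$ be any field. There is a principal open subscheme $X$ of some $\mathbb A^m_k$ such that, for every $n\ge0$, the map $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ is not an isomorphism. Hence $\mathcal S^n(X)\to L(X)$ is not an isomorphism for any $n$. More precisely, for every $n\ge1$ the map $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ is non-injective on sections over the field $k(q)$, with $q$ transcendental, in the sense of Section 3. If $k$ is not algebraic over a finite field, it is already non-injective on $k$-points.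

## 3. Sections over function fields

We test injectivity at generic points, where the sheafification in the definition of $\mathcal S$ becomes harmless.

A connected $U\in Sm/k$ is regular, hence integral, and $U\times\mathbb A^1$ is then integral too. Let $\mathfrak F$ be the class of function fields $K=k(U)$ of connected $U\in Sm/k$. It contains $k$ and $k(q)$. If it contains $K=k(U)$, it contains $K(s)=k(U\times\mathbb A^1)$. For a presheaf $\mathcal F$ put
$$\mathcal F(K)=\varinjlim_{U'}\mathcal F(U'),\qquad \mathcal F(\mathbb A^1_K)=\varinjlim_{U'}\mathcal F(\mathbb A^1\times U'),$$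
where $U'$ runs over the nonempty opens of $U$. If $\mathcal F$ is a scheme $Z$ of finite type, these are the sets of $k$-morphisms $\operatorname{Spec}K\to Z$ and $\mathbb A^1_K\to Z$. A $k$-embedding $k(V')\subset k(V)$ is induced by a dominant morphism from a nonempty open of $V$ to $V'$, and so induces a map $\mathcal F(k(V'))\to\mathcal F(k(V))$.

**Étale points with trivial residue extension.** Let $V\to U'$ be étale and let $v\in V$ lie over the generic point of $U'$ with $\kappa(v)=K$. The connected component of $V$ through $v$ is smooth over $k$, hence integral. Since it is étale over $U'$, the point $v$ is its generic point, so its function field is $\kappa(v)=K$. A finite type morphism of integral schemes that induces an isomorphism of function fields restricts to an isomorphism between nonempty opens. So $v$ has an open neighborhood that maps isomorphically onto an open of $U'$.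

Every Nisnevich cover of $U'$ has a member with such a point $v$. Hence the Zariski opens $U'$ are cofinal among the Nisnevich neighborhoods of the generic point, and $\mathcal F\mapsto\mathcal F(K)$ is a stalk functor: it does not change under sheafification, it commutes with finite limits, and epimorphisms of sheaves are surjective on it. Filtered colimits also commute with the formation of $\mathcal F/{\sim}$. Therefore
$$\mathcal S(\mathcal F)(K)=\mathcal F(K)/{\approx},\qquad \approx\ \text{generated by } h(0)\approx h(1)\ \text{ for } h\in\mathcal F(\mathbb A^1_K). \tag{2}$$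

For the surface $Y$ of Section 1, the computation there works over every $K\in\mathfrak F$: formula (2) says that $\mathcal S(Y)(K)$ has two elements, and the path of classes, an element of $\mathcal S(Y)(\mathbb A^1_K)$, shows that $\mathcal S^2(Y)(K)$ has one.

## 4. Smoothness costs nothing

The surface $Y$ is singular, and the theorem asks for a smooth $X$. The next two lemmas embed any affine scheme of finite type as a fiber of a smooth one, in a way that $\mathcal S$ respects.

**Lemma 1.** Let $\mathcal F\to T$ be a map of sheaves with $T$ $\mathbb A^1$-invariant, let $0\in T(k)$, and let $\mathcal F_0=\mathcal F\times_T\{0\}$. Then $\mathcal F\to T$ factors through $\mathcal S(\mathcal F)$, and canonically $\mathcal S(\mathcal F)\times_T\{0\}=\mathcal S(\mathcal F_0)$.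

*Proof.* Let $h\in\mathcal F(U\times\mathbb A^1)$. Its image in $T(U\times\mathbb A^1)=T(U)$ is pulled back from $U$. So $h(0)$ and $h(1)$ have the same image in $T(U)$, the presheaf $\mathcal F/{\sim}$ maps to $T$, and so does its sheafification $\mathcal S(\mathcal F)$.

If $h(0)$ or $h(1)$ lies in $\mathcal F_0(U)$, then the image of $h$ in $T(U\times \mathbb A^1)$ is the pullback of $0$, so $h\in\mathcal F_0(U\times\mathbb A^1)$ and both endpoints lie in $\mathcal F_0(U)$. Hence a chain of homotopies that starts in $\mathcal F_0(U)$ consists of elements of $\mathcal F_0(U\times\mathbb A^1)$. This says that $(\mathcal F/{\sim})\times_T\{0\}=\mathcal F_0/{\sim}$ as presheaves. Sheafification commutes with finite limits, and the claim follows. $\square$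

**Lemma 2.** Let $Z$ be an affine $k$-scheme of finite type. There are a principal open subscheme $X$ of some $\mathbb A^m$, some $r$, and a morphism $g:X\to T:=(\mathbb A^1\setminus\{1\})^r\cong\mathbb G_m^r$ such that $\mathcal S^n(X)\times_T\{0\}=\mathcal S^n(Z)$ for all $n$, compatibly with the transition maps.

*Proof.* Write $Z=V(g_1,\dots,g_r)\subset\mathbb A^m$, put $X=\{\prod_i(1-g_i)\ne0\}\subset\mathbb A^m$ and $g=(g_1,\dots,g_r):X\to T$. On $Z$ all $1-g_i$ equal $1$, so $Z\subset X$, and $g^{-1}(0)=Z$ as schemes. The sheaf $T\cong\mathbb G_m^r$ is $\mathbb A^1$-invariant. Apply Lemma 1 to $\mathcal F=X$, $\mathcal F_0=Z$, then to $\mathcal F=\mathcal S(X)$, $\mathcal F_0=\mathcal S(Z)$, and so on. The identification in Lemma 1 is induced by the inclusion $\mathcal F_0\subset \mathcal F$, so it is compatible with $\mathcal F\to\mathcal S(\mathcal F)$. $\square$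

For instance, the crossing $Z=\{uv=0\}\subset\mathbb A^2$ is the fiber over $0$ of $uv:\{1-uv\neq0\}\to\mathbb A^1\setminus\{1\}$. For $Z=Y$, Lemma 2 gives a smooth $X$ for which $\mathcal S(X)\to\mathcal S^2(X)$ is not injective on $k$-points, since $\mathcal S(Y)(k)\subset\mathcal S(X)(k)$ and $\mathcal S^2(Y)(k)\subset\mathcal S^2(X)(k)$.

From now on we may look for a singular affine $Z$.

## 5. Gluing affine schemes along closed subschemes

**Lemma 3.** Let $A_1\to A_0\leftarrow A_2$ be surjections of finite type $k$-algebras and $A=A_1\times_{A_0}A_2$. Then $A$ is of finite type, $\operatorname{Spec}A_1$ and $\operatorname{Spec}A_2$ are closed in $\operatorname{Spec}A$ with scheme-theoretic intersection $\operatorname{Spec}A_0$, and every morphism from an integral scheme $V$ to $\operatorname{Spec}A$ factors through $\operatorname{Spec}A_1$ or $\operatorname{Spec}A_2$. If it factors through both, it factors through $\operatorname{Spec}A_0$.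

*Proof.* **Closed subschemes.** The projections $A\to A_i$ are surjective because $A_1\to A_0$ and $A_2\to A_0$ are. Let $J_i=\ker(A\to A_i)$. Then $J_1=\{0\}\times I$ with $I=\ker(A_2\to A_0)$, and $J_2=\ker(A_1\to A_0)\times\{0\}$. So $J_1J_2\subset J_1\cap J_2=0$, and $A/(J_1+J_2)=A_1/\ker(A_1\to A_0)=A_0$. This gives the claims on closed subschemes and the last sentence of the lemma.

**Finite type.** We exhibit finitely many generators. The ring $A_2$ is Noetherian, so $I$ is generated by finitely many elements $i_j$. Choose a finitely generated subalgebra $A'\subset A$ that surjects onto $A_1$ and onto $A_2$ and contains all $(0,i_j)$. Given $b\in A_2$, lift it to $a'\in A'$; then $(0,bi_j)=a'\cdot(0,i_j)\in A'$. Hence $J_1\subset A'$. Since $A'\to A_1$ is surjective and $A'$ contains the kernel $J_1$ of $A\to A_1$, we get $A'=A$.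

**Factorization.** We use that $V$ is irreducible and reduced. As $J_1J_2=0$, the space $V$ is the union of the closed preimages of $\operatorname{Spec}A_1$ and $\operatorname{Spec}A_2$. One of them contains the generic point, so it equals $V$ as a set, and as a scheme because $V$ is reduced. $\square$

In particular, for a field $K$ the set of $K$-points of $\operatorname{Spec}A$ is the union of $\operatorname{Spec}A_1(K)$ and $\operatorname{Spec}A_2(K)$, glued along $\operatorname{Spec}A_0(K)$.

## 6. A tower with a floor for each round, and a shift that folds it up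

Let us try to make a point wait for many rounds. In $Y$, the point $(1,0)$ had to wait for the second round because the curve $(x-1)z=1$ is attached to points that become trivial in the first round. To make it wait longer, we should attach this curve to points that become trivial only in round $n$. These points must form a family with parameter $x\in C$. To be able to go on, the new points that we produce should again form a family with a parameter $c\in C$. So we give $Q$ a further coordinate $c$: points $(x,c,z)\in\mathbb G_m\times C\times\mathbb A^1$, with $(1,c,0)$ as the new family. The locus $(x-1)z=1$ is now a surface with coordinates $(x,c)$, and we want to attach its point $(x,c)$ to the old point with label $x$. But $(x,c)\mapsto x$ forgets $c$ and is not a closed immersion, so Lemma 3 does not apply.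

This obstacle is easy to remove. Thicken the old family by a plane: let $R=C\times\mathbb A^2$, let the old family be the points $(x,0)\in R$, and attach $(x,c,\frac1{x-1})$ to $(x,j(c))$. The coordinate $c$ is now remembered in the plane, the gluing is along closed subschemes, and the plane is invisible after one round of homotopies.

So we can build a tower: $R_0$ has its points $(c,(1,0))$ attached to an affine space $P$; then for $i=1,2,\dots,N$ there is a piece $Q_i$ whose locus $(x-1)z=1$ is attached to $R_{i-1}$ and whose locus $x=1,\ z=0$ is attached to $R_i$ by $(1,c,0)\mapsto(c,0)$. As in Section 1, the family $(c,0)\in R_i$ becomes trivial by round $i+1$: once $(x,0)\in R_{i-1}$ is trivial, the classes $[(x,c,0)]$ in $Q_i$ for $x\ne0$ and $[o]$ for $x\neq1$ glue to a path of classes from $[o]$ to $[(1,c,0)]=[(c,0)]$. But here the approach stops. With $N$ floors, every $K$-point can be moved to $o$ in $N+1$ rounds: in $R_i$ move to $(c,0)$; in $Q_i$ with $x=1$ move to $(1,c,0)$, which is a point of $R_i$; in $Q_i$ with $x\ne1$ move to the locus glued to $R_{i-1}$. So $\mathcal S^{N+1}$ has one $K$-point for every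 $K\in\mathfrak F$, and on fields nothing happens afterwards. We need infinitely many floors, and the infinite tower is not of finite type.

The way out is to turn the floor number into a coordinate. Use a single $Q$ and a single $R$, and give both an extra coordinate $d$ in a variety $D$ with an automorphism $\tau$. Floor $0$ is a closed subscheme $E_0\subset D$, floor $i$ is $E_i=\tau^i(E_0)$, and the attaching map from $Q$ to $R$ applies $\tau^{-1}$, so that it leads one floor down. Two things are needed. The floors must not repeat: $E_n\not\subset E_0\cup\dots\cup E_{n-1}$ for all $n$. And homotopies must not be able to change $d$; we will want the coordinates of $d$ to be units.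

With $\tau=\mathrm{id}$ all floors coincide. The simplest candidate is $D=\mathbb G_m$, $\tau(t)=q_0t$ with $q_0\in k^\times$, and $E_0=\{1\}$. If $k$ is algebraic over a finite field, then $q_0^N=1$ for some $N\ge1$, and the floors $E_i=\{q_0^i\}$ repeat. So we make $q$ a coordinate as well: $D=\mathbb G_m^2$ and $\tau(t,q)=(qt,q)$.

## 7. The scheme $Z$

Let $C$ and $j$ be as in Section 1. Let $D=\mathbb G_m^2$ with coordinates $(t,q)$ and the automorphism $\tau(t,q)=(qt,q)$. For $i\ge0$ let $E_i=\{t=q^i\}\subset D$, and let $D_n=\bigcup_{0\le i<n}E_i$. Then $\tau(E_i)=E_{i+1}$, so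
$$\tau(D_n)\subset D_{n+1}. \tag{3}$$
For a field $K$ we have $D_n(K)=\{(t,q)\in D(K): t=q^i\text{ for some }0\le i<n\}$, and for $K\subset K'$
$$D_n(K')\cap D(K)=D_n(K). \tag{4}$$

The three pieces, with the names of their coordinates, are
$$Q=\mathbb G_m\times C\times D\times\mathbb A^1\ni(x,c,d,z),\qquad R=C\times D\times\mathbb A^2\ni(c,d,w),\qquad P=\mathbb A^4.$$
Both $C$ and $E_0=\{t=1\}\cong\mathbb G_m$ are closed in $\mathbb A^2$. Fix a closed immersion $C\times E_0\hookrightarrow P$, let $P'$ be its image, and let $o\in P(k)$ be the origin. Glue $Q\sqcup P$ to $R$ along the following closed subschemes: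
$$\begin{aligned}
Q_1'=\{x=1,\ z=0\}&\cong R_1'=\{w=0\}, &(1,c,d,0)&\mapsto(c,d,0),\\
Q_2'=\{(x-1)z=1\}&\cong R_2'=C\times D\times j(C), &\bigl(x,c,d,\tfrac1{x-1}\bigr)&\mapsto(x,\tau^{-1}d,j(c)),\\
P'&\cong R_3'=C\times E_0\times\{(1,0)\}, &&\text{the identity of } C\times E_0.
\end{aligned} \tag{5}$$
In the second line $x\in\mathbb G_m\setminus\{1\}=C$, so $x$ can serve as the $C$-coordinate of a point of $R$. The inverse takes $(x,d',j(c))$ to $(x,c,\tau d',\frac1{x-1})$.

The gluing is legitimate. $Q_1'$ and $Q_2'$ are disjoint, because $x-1=0$ on the first. $R_1',R_2',R_3'$ are pairwise disjoint, because $(0,0)\ne(1,0)$ and neither of these points lies on $w_2w_1(w_1-1)=1$. Functions on disjoint closed subschemes of an affine scheme can be prescribed independently. So, with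
$$A_1=\mathcal O(Q)\times\mathcal O(P),\qquad A_2=\mathcal O(R),\qquad A_0=\mathcal O(R_1'\sqcup R_2'\sqcup R_3'),$$
the maps $A_1\to A_0$ and $A_2\to A_0$ are surjective, and Lemma 3 applies. Let $Z=\operatorname{Spec}(A_1\times_{A_0}A_2)$. Here $\operatorname{Spec}A_1=Q\sqcup P$, and an integral scheme is connected. Hence:
$$\text{every morphism from an integral scheme to } Z \text{ factors through } Q,\ R\text{ or }P, \tag{6}$$
and for a field $K$ the set $Z(K)$ is the quotient of $Q(K)\sqcup R(K)\sqcup P(K)$ by the identifications (5) on $K$-points.

**A walk through $Z$.** Let $k=\mathbb Q$, and start at $(c,d,w)=(2,(2,2),0)\in R$, where $d=(2,2)\in E_1$. By the first gluing this is the point $(1,2,(2,2),0)$ of $Q$. Now let $x$ vary, $x\ne0,1$. In $Q$ move from $(x,2,(2,2),0)$ to $(x,2,(2,2),\frac1{x-1})$. By the second gluing this is $(x,(1,2),(2,\frac12))\in R$, since $\tau^{-1}(2,2)=(1,2)$ and $j(2)=(2,\frac12)$. In $R$ move to $w=0$ and on to $w=(1,0)$. Since $(1,2)\in E_0$, the third gluing puts us in $P$, where we move to $o$. So for $x\neq0,1$ the class of $(x,2,(2,2),0)$ in $\mathcal S(Z)(\mathbb Q)$ is $[o]$,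 and, as in $Y$, the starting point at $x=1$ is reached from $o$ by a path of classes.

## 8. Floor $n-1$ becomes trivial in round $n$

**Proposition 4.** For $n\ge1$ the map $C\times E_{n-1}\to\mathcal S^n(Z)$, $(c,e)\mapsto[(c,e,0)\in R]$, is the constant map with value $[o]$.

*Proof.* By induction on $n$.

**Floor $0$.** This starts the induction at $n=1$. In $R$, the homotopy $s\mapsto(c,e,(s,0))$, defined over $C\times E_0$, joins $(c,e,0)$ to $(c,e,(1,0))\in R_3'$. The latter is identified with a point of $P'\subset P$, and in $P=\mathbb A^4$ scaling joins every point to $o$.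

**One floor up.** Assume the claim for $n$. We prove it for $n+1$ by building a path of classes in $\mathcal S^n(Z)$ over $C\times E_n$. Define $\Psi:\mathbb A^1\times C\times E_n\to\mathcal S^n(Z)$, with $x$ the coordinate on $\mathbb A^1$, on a Zariski cover:
$$\Psi(x,c,e)=[(x,c,e,0)\in Q]\ \text{ on }\{x\ne0\},\qquad \Psi=[o]\ \text{ on }\{x\ne1\}.$$
We must check that the two agree on $W=\{x\ne0,1\}$. Over $W$, the homotopy $s\mapsto(x,c,e,\frac s{x-1})$ in $Q$ joins $(x,c,e,0)$ to $(x,c,e,\frac1{x-1})\in Q_2'$, which is identified with $(x,\tau^{-1}e,j(c))\in R$. The homotopy $s\mapsto(x,\tau^{-1}e,s\,j(c))$ in $R$ joins $(x,\tau^{-1}e,0)$ to this point. So $(x,c,e,0)$ and $(x,\tau^{-1}e,0)$ have the same class in $\mathcal S(Z)(W)$, hence in $\mathcal S^n(Z)(W)$. Since $\tau^{-1}e\in E_{n-1}$, the induction hypothesis, pulled back along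
$$W\to C\times E_{n-1},\qquad(x,c,e)\mapsto(x,\tau^{-1}e),$$
shows that $[(x,\tau^{-1}e,0)]=[o]$ in $\mathcal S^n(Z)(W)$. So $\Psi$ is well defined.

Finally $\Psi(1,c,e)=[(1,c,e,0)\in Q]=[(c,e,0)\in R]$ by the first gluing, and $\Psi(0,c,e)=[o]$. The two maps $C\times E_n\to\mathcal S^n(Z)$ are the ends of the homotopy $\Psi$, so they become equal in $\mathcal S^{n+1}(Z)$. $\square$

## 9. Addresses, and how they can jump

It remains to show that points on floor $n$ are not yet trivial in round $n$. For this we look for an invariant of points that is constant along homotopies.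

In $R$, homotopies cannot change $(c,d)$. In $Q$ they cannot change $x,c,d$. So let us give the point $(c,d,w)\in R$ the address $(c,d)$. The gluings (5) then force the address of a point of $Q$: it must be $(c,d)$ if $x=1$ (first gluing) and $(x,\tau^{-1}d)$ if $x\ne1$ (second gluing). Points of $P$, and all points over $E_0$, get the address $*$.

This settles the first round: a homotopy in $Z$ lies in one piece by (6), and the address does not change. For the second round one would like to argue the same way with $h\in\mathcal S(Z)(\mathbb A^1_K)$. But such an $h$ lifts to $Z$ only Nisnevich-locally, and over a local lift the address can jump. The path $\Psi$ of Proposition 4 shows how: near $x=1$ it lifts to $(x,c,e,0)\in Q$, whose address at the generic point is $(x,\tau^{-1}e)$ and whose address at $x=1$ is $(c,e)$. So no invariant that separates all addresses survives. We must decide how much to collapse in each round, and the point is to collapse only the next floor.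

Two observations will control the jumps. First, a jump happens only where a lift in $Q$ has $x\ne1$ generically and $x=1$ at the special point. In that situation $x$ is itself part of the generic address. If the generic address is not $*$, its entries turn out to be units at every closed point of $\mathbb A^1_K$, hence constants, and a constant $x\neq1$ cannot specialize to $1$. Second, if the generic address is $*$, a jump can happen, but it goes from $D_n$ to $\tau(D_n)$, which lies in $D_{n+1}$ by (3). So each round costs one floor.

Here are the precise definitions. For $K\in\mathfrak F$ and $n\ge1$ put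
$$G_n(K)=\bigl(C(K)\times(D(K)\setminus D_n(K))\bigr)\sqcup\{*\}.$$
For $(c,d)\in C(K)\times D(K)$ let $[c,d]_n\in G_n(K)$ be $(c,d)$ if $d\notin D_n(K)$, and $*$ otherwise. By (4), for $K\subset K'$ the obvious map $G_n(K)\to G_n(K')$ is well defined, injective, and sends $[c,d]_n$ to $[c,d]_n$. Define $\varphi_n:Z(K)\to G_n(K)$ by
$$\varphi_n(c,d,w)=[c,d]_n\ \text{ on }R,\qquad\varphi_n=*\ \text{ on }P,\qquad\varphi_n(x,c,d,z)=\begin{cases}[c,d]_n&x=1\\ [x,\tau^{-1}d]_n&x\ne1\end{cases}\ \text{ on }Q.$$

The map is well defined: it respects the identifications (5). At a point of $Q_1'$ we have $x=1$ and both sides give $[c,d]_n$. At a point of $Q_2'$ we have $x\ne1$ and both sides give $[x,\tau^{-1}d]_n$. On $P'$ both sides give $*$, since $E_0\subset D_n$. The map is natural in $K$, because the condition $x=1$ does not depend on the field.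

Let $\rho_n:G_n(K)\to G_{n+1}(K)$ send $(c,d)$ to $[c,d]_{n+1}$ and $*$ to $*$. Since $D_n\subset D_{n+1}$,
$$\varphi_{n+1}=\rho_n\circ\varphi_n. \tag{7}$$

For example, with $k=\mathbb Q$ the point $(2,(2,2),0)\in R$ has $\varphi_1=(2,(2,2))$, because $2\ne2^0$, and $\varphi_2=*$, because $2=2^1$.

## 10. Each round costs at most one floor

**Proposition 5.** For all $n\ge1$ and $K\in\mathfrak F$, the map $\varphi_n$ factors through the surjection $Z(K)\to\mathcal S^n(Z)(K)$.

*Proof.* By induction on $n$.

**Round 1.** This starts the induction. By (2) with $\mathcal F=Z$ we need $\varphi_1(h(0))=\varphi_1(h(1))$ for every $h\in Z(\mathbb A^1_K)$. By (6), $h$ factors through $P$, $Q$ or $R$. In $P$ both values are $*$. In $Q$ and $R$ the components of $h$ in $\mathbb G_m$, in $C\subset\mathbb G_m$ and in $D=\mathbb G_m^2$ are constant, since $K[s]^\times=K^\times$, and $\varphi_1$ depends only on these components.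

Now assume the claim for $n$ (and all $K\in\mathfrak F$).

**What has to be shown for $n+1$.** This step reduces the claim to one equality. By assumption $\varphi_n$ induces $\bar\varphi_n:\mathcal S^n(Z)(K)\to G_n(K)$ for all $K\in\mathfrak F$. These maps are natural in $K$, because $\varphi_n$ is and $Z(K)\to\mathcal S^n(Z)(K)$ is surjective and natural. By (7), $\varphi_{n+1}$ induces $\rho_n\circ\bar\varphi_n$ on $\mathcal S^n(Z)(K)$. By (2) with $\mathcal F=\mathcal S^n(Z)$, it remains to show
$$\rho_n\bar\varphi_n(h(0))=\rho_n\bar\varphi_n(h(1))\qquad\text{for every } h\in\mathcal S^n(Z)(\mathbb A^1_K). \tag{8}$$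

**Local lifts of $h$.** This step sets up the comparison between the generic point and the closed points of $\mathbb A^1_K$. Represent $h$ by a section on $\mathbb A^1\times U'$ with $k(U')=K$. Let $h_\eta\in\mathcal S^n(Z)(K(s))$ be its restriction to the generic point, and let $\gamma=\bar\varphi_n(h_\eta)\in G_n(K(s))$ be the generic address. Let $p$ be a closed point of $\mathbb A^1_K$; it is a codimension-one point of $\mathbb A^1\times U'$ over the generic point of $U'$. Since $Z\to\mathcal S^n(Z)$ is an epimorphism, there are an étale $V\to\mathbb A^1\times U'$ with $V$ connected, a point $v\in V$ over $p$ with $\kappa(v)=\kappa(p)$, and $\zeta\in Z(V)$ lifting $h|_V$. Then $V$ is integral, and we have three facts.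

(a) *An element of $K(s)$ that is a unit in $O:=\mathcal O_{V,v}$ is a unit in $\mathcal O_p:=\mathcal O_{\mathbb A^1_K,p}$.* Indeed, $O$ is regular local of dimension $1$, that is, a discrete valuation ring, with fraction field $k(V)\supset K(s)$, and it dominates the discrete valuation ring $\mathcal O_p$. If $f\in K(s)$ is not in $\mathcal O_p$, then $f^{-1}$ lies in the maximal ideal of $\mathcal O_p$, hence in that of $O$, so $f\notin O$. Thus $O\cap K(s)=\mathcal O_p$. If $f\in K(s)$ is a unit in $O$, then $f$ and $f^{-1}$ both lie in $O\cap K(s)=\mathcal O_p$.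

(b) *$\varphi_n(\zeta_{k(V)})$ is the image of $\gamma$ in $G_n(k(V))$*, where $\zeta_{k(V)}\in Z(k(V))$ is the restriction of $\zeta$ to the generic point of $V$. This is the naturality of $\bar\varphi_n$ for $K(s)\subset k(V)$.

(c) *If $p\in\{0,1\}$, then $\zeta(v)\in Z(\kappa(v))=Z(K)$ has class $h(p)$ in $\mathcal S^n(Z)(K)$.* Pull back $V$ and $\zeta$ along the section $p:U'\to\mathbb A^1\times U'$. The pullback of $V$ is étale over $U'$, and $v$ is a point of it over the generic point of $U'$ with residue field $\kappa(v)=\kappa(p)=K$. By Section 3, $v$ has an open neighborhood in the pullback that maps isomorphically onto an open of $U'$. On it the pulled back $\zeta$ lifts $h(p)$, and its germ at the generic point is $\zeta(v)$.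

By (6), $\zeta$ factors through $P$, $R$ or $Q$. In the last case either $x=1$ identically on $V$, or $x\ne1$ in $k(V)$.

**Case A: $\gamma=(c,d)$ with $d\notin D_n(K(s))$.** Here we show that the generic address is constant and that no jump occurs. Let $p$ be any closed point. Then $\zeta\notin P(V)$, since $\varphi_n=*$ on $P$ and $\gamma\mapsto(c,d)\neq *$. By (b), one of the following holds.

1. $\zeta=(c',d',w)\in R(V)$, and $(c',d')=(c,d)$ in $k(V)$.
2. $\zeta=(x,c',d',z)\in Q(V)$ with $x=1$ identically, and $(c',d')=(c,d)$ in $k(V)$.
3. $\zeta=(x,c',d',z)\in Q(V)$ with $x\ne1$ in $k(V)$, and $c=x$, $d=\tau^{-1}d'$ in $k(V)$.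

In each case $c$ and both coordinates of $d$ are units in $O$: the components $x$, $c'$ and $d'$ of $\zeta$ take values in $\mathbb G_m$, $C\subset\mathbb G_m$ and $\mathbb G_m^2$, and $\tau^{-1}$ is an automorphism of $D$. By (a) they are units in $\mathcal O_p$. As $p$ was arbitrary, $c$ and the coordinates of $d$ lie in $K[s]^\times=K^\times$. Since $c\neq1$, we get $c\in C(K)$, and $d\in D(K)\setminus D_n(K)$ by (4).

Now let $p\in\{0,1\}$, and evaluate at $v$; the maps $K\to O\to\kappa(v)=K$ compose to the identity, so constants keep their values. In cases 1 and 2, $(c'(v),d'(v))=(c,d)$, and $x(v)=1$ in case 2; so $\varphi_n(\zeta(v))=[c,d]_n$. In case 3, $x(v)=c\ne1$, so $\varphi_n(\zeta(v))=[x(v),\tau^{-1}d'(v)]_n=[c,d]_n$. By (c), $\bar\varphi_n(h(0))=[c,d]_n=\bar\varphi_n(h(1))$, and (8) follows.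

**Case B: $\gamma=*$.** Here a jump may occur, and we show that it stays inside $D_{n+1}$. Let $p\in\{0,1\}$. We claim that $\varphi_{n+1}(\zeta(v))=*$.

If $\zeta\in P(V)$, this is clear.

Suppose $\zeta=(c',d',w)\in R(V)$, or $\zeta=(x,c',d',z)\in Q(V)$ with $x=1$ identically. By (b), $d'\in D_n(k(V))$, that is, $t(d')=q(d')^i$ in $k(V)$ for some $0\le i<n$. Both sides lie in $O\subset k(V)$, so the equation holds in $O$, hence at $v$. Therefore $d'(v)\in D_n(K)$, so $\varphi_n(\zeta(v))=[c'(v),d'(v)]_n=*$, and $\varphi_{n+1}(\zeta(v))=*$ by (7).

Suppose $\zeta=(x,c',d',z)\in Q(V)$ with $x\ne1$ in $k(V)$. By (b), $\tau^{-1}d'\in D_n(k(V))$, and as before $\tau^{-1}d'(v)\in D_n(K)$. If $x(v)\ne1$, then $\varphi_n(\zeta(v))=[x(v),\tau^{-1}d'(v)]_n=*$, and $\varphi_{n+1}(\zeta(v))=*$. If $x(v)=1$, the address jumps: $\varphi_{n+1}(\zeta(v))=[c'(v),d'(v)]_{n+1}$. But $d'(v)\in\tau(D_n(K))\subset D_{n+1}(K)$ by (3), so this is $*$ as well.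

By (c), $\rho_n\bar\varphi_n(h(0))=*=\rho_n\bar\varphi_n(h(1))$, which is (8). $\square$

## 11. Proof of the theorem

**A pair of points of $Z$ that merges exactly in round $n+1$.** Let $n\ge1$, and let $K\in\mathfrak F$ contain an element $q_0\in K^\times$ that is not a root of unity. One may always take $K=k(q)$ and $q_0=q$. If $k$ is not algebraic over a finite field, one may take $K=k$: in characteristic $0$ let $q_0=2$, and in characteristic $p$ let $q_0\in k$ be transcendental over $\mathbb F_p$. Put $c=q_0$, which lies in $C(K)$ since $q_0\ne0,1$, and $e_n=(q_0^n,q_0)\in E_n(K)$. Since $q_0^n\ne q_0^i$ for $0\le i<n$, we have $e_n\notin D_n(K)$. So $\varphi_n(c,e_n,0)=(c,e_n)\ne*=\varphi_n(o)$, and Proposition 5 gives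
$$[(c,e_n,0)]\ne[o]\quad\text{in }\mathcal S^n(Z)(K).$$
Proposition 4, with $n+1$ in place of $n$, gives
$$[(c,e_n,0)]=[o]\quad\text{in }\mathcal S^{n+1}(Z)(K).$$
So $\mathcal S^n(Z)\to\mathcal S^{n+1}(Z)$ is not injective on $K$-sections, for every $n\ge1$.

**Passage to a smooth scheme.** This replaces $Z$ by a principal open subscheme of affine space. Let $X$ be as in Lemma 2 for this $Z$. The map $\mathcal S^n(Z)\to\mathcal S^{n+1}(Z)$ is the base change of $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ along $\{0\}\to T$; on $K$-sections it is the restriction of the latter to a subset. Hence $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ is non-injective on $K$-sections for every $n\ge1$.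

**The case $n=0$.** This is the remaining map $f:X\to\mathcal S(X)$. Naturality of $\mathcal F\to\mathcal S(\mathcal F)$, applied to $f$, says that the composite of $f$ with the canonical map $\mathcal S(X)\to\mathcal S^2(X)$ equals $\mathcal S(f)\circ f$. If $f$ were an isomorphism, so would be $\mathcal S(f)$, and then $\mathcal S(X)\to\mathcal S^2(X)$ would equal $\mathcal S(f)$ and be an isomorphism. This contradicts the case $n=1$.

**No $\mathcal S^n(X)\to L(X)$ is an isomorphism.** Suppose that $\mathcal S^n(X)\to L(X)$ were an isomorphism for some $n\ge0$. It factors as $\mathcal S^n(X)\to\mathcal S^{n+1}(X)\to L(X)$, so the first map would be a monomorphism. It is also an epimorphism by (1), so it would be an isomorphism of sheaves, which we have excluded. $\blacksquare$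

**Remark.** An abstract isomorphism $\mathcal S^n(X)\cong L(X)$ is impossible as well. By the result of Balwe-Hogadi-Sawant, $L(X)$ is $\mathbb A^1$-invariant, so $\mathcal S^n(X)$ would be $\mathbb A^1$-invariant too. By Section 2, the canonical map $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ would then be an isomorphism, which we have excluded.
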